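
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The degree of the Bernstein--Sato polynomial\\ is at least the multiplicity}


\begin{abstract}
Let $P\neq 0$ be a polynomial over a field of characteristic $0$, and let $b(s)$ be its
Bernstein--Sato polynomial. We prove that $\deg b$ is at least the multiplicity of $P$ at every
point. In particular $\deg b\ge \deg P$ when $P$ is homogeneous, which proves a conjecture stated by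
Caracciolo, Sokal and Sportiello. The proof is elementary and $p$-adic: one iterates the functional
equation $N$ times, compares a Taylor coefficient of the two sides at a point, and estimates the
powers of a fixed prime $p$ that divide them as $N\to\infty$. Letting $N$ grow proportionally to $p$
instead gives a statement about the distribution of the roots of $b$ modulo $\mathbb Z$.
\end{abstract}

\section{The question and the answer}

Let $K$ be a field of characteristic $0$, let $x=(x_1,\dots,x_n)$ with $n\ge 1$, and write
$\partial_i=\partial/\partial x_i$. For $0\ne P\in K[x]$ consider the free module of rank one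
$K[s,x,1/P]\,P^s$ on a formal generator $P^s$, where $s$ is an indeterminate and
\begin{equation}\label{eq:action}
\partial_i\bigl(g P^s\bigr)=\Bigl(\partial_i g+s\,g\,\frac{\partial_iP}{P}\Bigr)P^s ;
\end{equation}
$P^{s-1}$ stands for $P^{-1}P^s$. We look for differential operators
$Q=Q(s,x,\partial)$ with coefficients in $K[s,x]$ that lower the exponent by one:
\begin{equation}\label{eq:bfunction}
Q\,P^s=b(s)\,P^{s-1},\qquad b\in K[s].
\end{equation}
The polynomials $b$ that occur in \eqref{eq:bfunction} form an ideal of $K[s]$, because pairs
$(Q,b)$ can be added and multiplied by elements of $K[s]$. It is a standard fact that this ideal is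
not zero; its monic generator $b_P$ is the \emph{Bernstein--Sato polynomial} of $P$. (The customary
convention $QP^{s+1}=b(s)P^s$ differs from ours by the substitution $s\mapsto s+1$, so the degree is
the same.) If in \eqref{eq:bfunction} the coefficients of $Q$ are allowed to lie in
$\mathcal O_a[s]$, where $\mathcal O_a=K[x]_{\mathfrak m_a}$ is the local ring at a point $a\in K^n$,
the polynomials $b$ again form an ideal, which contains $b_P$; its monic generator is the
\emph{local} $b$-function $b_{P,a}$.

Let $\operatorname{mult}_aP$ be the multiplicity of $P$ at $a$, that is, the lowest degree of a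
monomial in the Taylor expansion of $P$ at $a$. In the simplest cases there is an operator $Q$ for
which $\deg b$ equals the multiplicity.
\begin{itemize}
\item If $P(a)\ne 0$, then $Q=1/P$ gives $b_{P,a}=1$.
\item If $P(a)=0$ and $\partial_1P(a)\ne0$, then $Q=(\partial_1P)^{-1}\partial_1$ satisfies
$QP^s=sP^{s-1}$, so $\deg b_{P,a}\le 1$.
\item If $P=x_1^d$ with $d\ge1$, then $Q=d^{-d}\partial_1^d$ satisfies \eqref{eq:bfunction} with
$b(s)=\prod_{k=0}^{d-1}(s-k/d)$, of degree $d$.
\end{itemize}
Can the degree ever be smaller than the multiplicity? For homogeneous $P$ the multiplicity at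
the origin is $\deg P$, and a negative answer is the following conjecture stated by Caracciolo,
Sokal and Sportiello~\cite{CSS}: \emph{if $P\not\equiv0$ is homogeneous, then $\deg b_P\ge\deg P$.}
It is true.

\begin{theorem}\label{thm:A}
If $0\ne P\in K[x]$ is homogeneous of degree $d$, then $\deg b_P\ge d$. More generally,
$\deg b\ge d$ for every $b\ne0$ that admits an operator $Q$ with $QP^s=b(s)P^{s-1}$.
\end{theorem}

The proof uses only the family of identities obtained by setting $s=m$ for positive integers $m$,
the order of $P$ at one point, and the fact that only finitely many coefficients are involved. This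
is the content of the next theorem, from which the others follow. The \emph{order} of
$0\ne f\in K[[x]]$ is the lowest degree of a monomial occurring in $f$.

\begin{theorem}\label{thm:B}
Let $0\neq f\in K[[x]]$ have order $d$. Let $Q(s)=\sum_{j,\beta}q_{j\beta}(x)\,s^j\partial^\beta$ be
a finite sum with $q_{j\beta}\in K[[x]]$, and let $0\ne b\in K[s]$. Assume that
\begin{enumerate}
\item[\textup{(H1)}] $Q(m)f^m=b(m)f^{m-1}$ in $K[[x]]$ for all integers $m\ge1$;
\item[\textup{(H2)}] all coefficients of $f$ and of the $q_{j\beta}$ lie in one finitely generated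
subring $A\subset K$.
\end{enumerate}
Then $\deg b\ge d$.
\end{theorem}

\begin{corollary}\label{cor:local}
Let $0\ne P\in K[x]$.
\begin{enumerate}
\item[\textup{(i)}] $\deg b_P\ge\max_{a\in\overline K^{\,n}}\operatorname{mult}_aP$.
\item[\textup{(ii)}] $\deg b_{P,a}\ge\operatorname{mult}_aP$ for every $a\in K^n$.
\end{enumerate}
These bounds are sharp.
\end{corollary}

\paragraph{Why orders of operators do not suffice.}
Suppose $P$ is homogeneous of degree $d$, and grade $K[s,x,1/P]\,P^s$ by giving $gP^s$ the degree of
$g$. Then $\partial_i$ lowers degrees by one, and $P^{s-1}=P^{-1}P^s$ has degree $-d$. So only the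
part of $Q$ that is homogeneous of degree $-d$ matters in \eqref{eq:bfunction}. Its terms
$x^\gamma\partial^\beta$ have $|\beta|=|\gamma|+d\ge d$. By \eqref{eq:action}, $\partial^\beta P^s$
is a polynomial in $s$ of degree at most $|\beta|$ times $P^s$, and the coefficient of
$s^{|\beta|}$ is $\prod_i(\partial_iP/P)^{\beta_i}$. One would like to conclude that $b$ has degree
at least $d$, but the leading terms in $s$ may cancel. For instance, if $\partial_iP$ and
$\partial_jP$ are not both zero and $i\ne j$, the operator
$\partial_iP\cdot\partial_j-\partial_jP\cdot\partial_i$ has order one and annihilates $P^s$; adding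
left multiples of it, one can raise the order of $Q$ without changing $b$. Thus a lower bound for
the order of $Q$ does not by itself give one for $\deg b$. We need an invariant that survives
cancellation.

\section{The idea in a model case}\label{sec:model}

\paragraph{An example.} Let $P=x_{11}x_{22}-x_{12}x_{21}$ and
$Q=\partial_{11}\partial_{22}-\partial_{12}\partial_{21}$. Cayley's identity says that
$QP^s=s(s+1)P^{s-1}$. Apply it with $s=N,N-1,\dots,1$ in turn:
\[
Q^NP^N=\prod_{m=1}^N m(m+1)=N!\,(N+1)!.
\]
The left side can also be expanded directly. The monomials of $P^N$ are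
$x_{11}^kx_{22}^kx_{12}^{N-k}x_{21}^{N-k}$ with coefficient $(-1)^{N-k}\binom Nk$, and the same
holds for $Q^N$ with $\partial_{ij}$ in place of $x_{ij}$. Since $\partial^{\beta}x^{\beta'}=\beta!$
if $\beta=\beta'$, and is $0$ for any other $\beta'$ with $|\beta'|=|\beta|$,
\[
Q^NP^N=\sum_{k=0}^N\binom Nk^2(k!)^2\bigl((N-k)!\bigr)^2=\sum_{k=0}^N(N!)^2=(N+1)(N!)^2 .
\]
Each term of the first sum is a multiple of some $\beta!=\prod\beta_i!$ with
$|\beta|=\sum\beta_i=2N$, and this is the point. By Legendre's formula
\begin{equation}\label{eq:legendre}
v_p(k!)=\sum_{j\ge1}\Bigl\lfloor\frac k{p^j}\Bigr\rfloor=\frac{k-s_p(k)}{p-1},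
\end{equation}
where $s_p(k)$ is the sum of the base-$p$ digits of $k$, such a $\beta!$ is divisible by about
$p^{2N/(p-1)}$. A product $\prod_{m=1}^N(m+\alpha)$ with a fixed integer $\alpha\ge 0$ contains only
about $p^{N/(p-1)}$, so the right side needs two such factors.

\paragraph{The model case.} In general we know nothing about $Q$, and the sum may cancel in
any way. Cancellation can only \emph{increase} divisibility by $p$, so it does no harm.

\begin{proposition}\label{prop:model}
Let $0\neq P\in\mathbb Z[x]$ be homogeneous of degree $d$, and suppose $QP^s=s^e\,P^{s-1}$ with $Q$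
having coefficients in $\mathbb Z[s,x]$. Then $e\ge d$.
\end{proposition}

\begin{proof}
Setting $s=m$ gives $Q(m)P^m=m^eP^{m-1}$ for $m\ge1$. Iterating,
$Q(1)Q(2)\cdots Q(N)\,P^N=(N!)^e$. The composite operator is $\sum_\beta g_\beta(x)\partial^\beta$
with $g_\beta\in\mathbb Z[x]$; we make no attempt to control it further. Since $(\partial^\beta
h)(0)=\beta!\,[x^\beta]h$, where $[x^\beta]h$ is the coefficient of $x^\beta$ in $h$, evaluation at
$0$ gives
\[
\sum_{|\beta|=dN}g_\beta(0)\;\beta!\;[x^\beta]P^N=(N!)^e .
\]
All three factors in each term are integers. Take $p=2$. A number $k\ge0$ has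
$s_2(k)\le 1+\log_2(k+1)$, so by \eqref{eq:legendre} every term on the left is divisible by $2$ to a
power of at least $\sum_i(\beta_i-s_2(\beta_i))\ge dN-n(1+\log_2(dN+1))$. On the right,
$v_2\bigl((N!)^e\bigr)\le eN$. Divide by $N$ and let $N\to\infty$.
\end{proof}

The order of $Q$ and its dependence on $s$ played no role: at $s=m$ all coefficients are integers,
and derivatives of higher order only produce larger factorials. The archimedean absolute value would
not do, since a sum of large terms may be small.

Four things remain for the general case.
\begin{itemize}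
\item The coefficients lie in a field $K$. We map them to a number field and choose $p$ so that they
become $p$-integral. Some care in choosing $p$ is needed: for $P=x_1^2$ and $Q=\frac14\partial_1^2$
the iterated identity at $0$ reads $4^{-N}(2N)!=\prod_{m=1}^Nm(m-\frac12)$, and for $p=2$ the
denominators $4^N$ cancel the whole gain of $2N$.
\item The roots of $b$ are arbitrary. We need an upper bound for $v\bigl(\prod_m b(m)\bigr)$
(Lemma~\ref{lem:linear}).
\item $b$ may vanish at some positive integers, which would make the identity empty. We start the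
iteration beyond them.
\item $P$ need not be homogeneous. Only the bound ``$P^N$ has order at least $dN$'' was needed.
\end{itemize}

\section{From polynomials to power series}\label{sec:deduce}

Here we deduce Theorem~\ref{thm:A} and Corollary~\ref{cor:local} from Theorem~\ref{thm:B}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For an integer $m\ge1$ consider the map
\[
K[s,x,1/P]\,P^s\to K[x,1/P],\qquad gP^s\mapsto g|_{s=m}\,P^m .
\]
It commutes with multiplication by $x_i$, turns $s$ into $m$, and commutes with $\partial_i$: the
right side of \eqref{eq:action} becomes $\partial_i(g|_{s=m})P^m+m\,g|_{s=m}P^{m-1}\partial_iP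
=\partial_i(g|_{s=m}P^m)$. Hence \eqref{eq:bfunction} yields $Q(m)P^m=b(m)P^{m-1}$ in $K[x]$ for all
$m\ge1$. This is hypothesis (H1) of Theorem~\ref{thm:B} for $f=P$, with the coefficients of $Q$
written to the left of the $\partial$'s. Only finitely many elements of $K$ occur as coefficients of
$P$ and $Q$; they generate a ring $A$ as in (H2). Finally, the order of $P$ at $0$ is $d$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:local}]
(i) The identity $QP^s=b_P(s)P^{s-1}$ remains valid over $\overline K$. Let $a\in\overline K^{\,n}$. The
translation $x\mapsto x+a$ commutes with the $\partial_i$ and turns the identity into one for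
$P(x+a)$ with the same $b_P$. The order of $P(x+a)$ is $\operatorname{mult}_aP$, and
Theorem~\ref{thm:B} applies as in the previous proof.

(ii) Translate $a$ to $0$. The specialization $s=m$ works as before in $\mathcal O_0[1/P]$. Both
sides of the resulting identity lie in $\mathcal O_0\subset K[[x]]$, which gives (H1). For (H2),
write the coefficients of $Q$ as $g/h$ with $g\in K[s,x]$ and a common denominator $h\in K[x]$,
$h(0)\ne0$. Since $h^{-1}=h(0)^{-1}\sum_{k\ge0}(1-h/h(0))^k$, all power series coefficients lie in
the ring generated by the coefficients of the $g$'s, those of $h$, and $h(0)^{-1}$. Adjoin the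
coefficients of the translate of $P$ to get $A$.

\emph{Sharpness.} Let $d\ge1$. The polynomial $x_1^d$, with $b(s)=\prod_{k=0}^{d-1}(s-k/d)$, was
treated in Section~1. For $x_1\cdots x_d$ the operator $\partial_1\cdots\partial_d$ gives
$b(s)=s^d$. For the $d\times d$ determinant in $d^2$ variables, an irreducible polynomial, Cayley's
identity gives $\det(\partial)\det(x)^s=s(s+1)\cdots(s+d-1)\det(x)^{s-1}$. All three polynomials are
homogeneous of degree $d$, so their multiplicity is at most $d$ everywhere and equal to $d$ at $0$.
In each case $b_P$ divides the displayed polynomial of degree $d$, and $\deg b_P\ge d$ by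
Theorem~\ref{thm:A}; so $b_P$ equals it. The local $b$-function at $0$ divides $b_P$ and has
degree at least $d$ by (ii), so it equals $b_P$ as well.
\end{proof}

\section{Two estimates}\label{sec:estimates}

Fix a prime $p$ and let $v_p$ be the $p$-adic valuation of $\mathbb Q$, with $v_p(p)=1$. The first
estimate bounds the factorials from below.

\begin{lemma}\label{lem:factorial}
If $\beta\in\mathbb Z_{\ge0}^n$ and $|\beta|\ge D$ with $D\in\mathbb Z_{\ge0}$, then
\[
v_p(\beta!)\ \ge\ \frac D{p-1}-n\bigl(1+\log_p(D+1)\bigr).
\]
\end{lemma}

\begin{proof}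
Choose $\beta'\le\beta$ componentwise with $|\beta'|=D$. Then $\beta'!$ divides $\beta!$, so we may
assume $|\beta|=D$. An integer $k\ge1$ has $\lfloor\log_pk\rfloor+1$ base-$p$ digits, each at most
$p-1$. Hence $s_p(k)\le(p-1)(1+\log_p(k+1))$, which also holds for $k=0$. Insert this in
\eqref{eq:legendre} for $k=\beta_1,\dots,\beta_n$, use $\beta_i\le D$ in the logarithm, and sum.
\end{proof}

The second estimate says that a linear factor $s+\alpha$ of $b$ contributes, asymptotically, at most
as much as the factor $s$, whose product over $1\le s\le N$ is $N!$. The reason is that among $N$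
consecutive integers $m$ at most $N/p^j+1$ satisfy $m\equiv-\alpha$ modulo $p^j$. The one thing
to exclude is a single $m$ with an excessively large valuation $v(m+\alpha)$, and for this we use
that $\alpha$ is algebraic. Recall that $v_p$ extends to a valuation $v$ with values in
$\mathbb R\cup\{\infty\}$ on any number field, and that algebraic integers $y$ have $v(y)\ge0$.

\begin{lemma}\label{lem:linear}
Let $L$ be a number field and $v$ a valuation on $L$ extending $v_p$. Let $\alpha\in L$ with
$v(\alpha)\ge0$, and let $m_0\ge0$ be an integer such that $m+\alpha\ne0$ for all integers $m>m_0$.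
Then for $N\ge2$
\[
\sum_{m=m_0+1}^{m_0+N}v(m+\alpha)\ \le\ \frac N{p-1}+O(\log N),
\]
with an implied constant independent of $N$.
\end{lemma}

\begin{proof}
All terms are finite and $\ge0$; let $\mu_N$ be the largest. Let $r>0$ be real. If
$v(m+\alpha)\ge r$ and $v(m'+\alpha)\ge r$, then $v_p(m-m')\ge r$, so $m\equiv m'$ modulo
$p^{\lceil r\rceil}$. Hence at most $N/p^{\lceil r\rceil}+1$ of the $N$ values $m$ satisfy
$v(m+\alpha)\ge r$, and none do if $r>\mu_N$. The sum in question therefore equals
\[
\int_0^{\mu_N}\#\{m:\ v(m+\alpha)\ge r\}\,dr\ \le\ \sum_{j\ge1}\frac N{p^j}+\mu_N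
=\frac N{p-1}+\mu_N .
\]

It remains to show $\mu_N=O(\log N)$. Choose an integer $k\ge1$ such that $k\alpha$ is an algebraic
integer, and put $y=k(m+\alpha)$, a nonzero algebraic integer of $L$. Its norm
$\mathcal N(y)=\mathcal N_{L/\mathbb Q}(y)$ is a nonzero integer. The quotient $\mathcal N(y)/y\in L$
is a product of conjugates of $y$, hence an algebraic integer, so $v(y)\le v(\mathcal N(y))$.
Therefore
\[
v(m+\alpha)\le v(y)\le v_p(\mathcal N(y))\le\log_p|\mathcal N(y)|
\le[L:\mathbb Q]\,\log_p\Bigl(k\bigl(m_0+N+\max_\sigma|\sigma(\alpha)|\bigr)\Bigr),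
\]
where $\sigma$ runs over the embeddings $L\to\mathbb C$ and
$|\mathcal N(y)|=\prod_\sigma|\sigma(y)|$. The right side is $O(\log N)$.
\end{proof}

\begin{remark}
For $p$-adic integers that are not algebraic the bound can fail. Let
$\alpha=-\sum_{j\ge1}p^{k_j}\in\mathbb Z_p$ with integers $k_1\ge 1$ and $k_{j+1}\ge p^{2k_j}$. For
$m=\sum_{j\le J}p^{k_j}\le2p^{k_J}$ we have $v_p(m+\alpha)=k_{J+1}\ge p^{2k_J}\ge m^2/4$, so the
bound of the lemma is violated with $m_0=0$ and $N=m$ for large $J$. (By the lemma, $\alpha$ is then
transcendental.) This is why we pass to a number field rather than embed the coefficients in a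
$p$-adic field.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

Let $e=\deg b$. If $d=0$ there is nothing to prove, so let $d\ge1$. Dividing $Q$ and $b$ by the
leading coefficient of $b$, we may assume that $b$ is monic. Enlarge $A$ so that it contains the
coefficients of the old $b$ and the inverse of its leading coefficient. It is still finitely
generated, say $A=\mathbb Z[a_1,\dots,a_r]\subset K$.

\paragraph{Step 1: reduction to a number field.}
Let $c_0\in A$ be a nonzero coefficient of $f$. The subring
$\mathbb Q[a_1,\dots,a_r,c_0^{-1}]$ of $K$ is a nonzero finitely generated $\mathbb Q$-algebra. By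
Zariski's lemma (a field that is finitely generated as a $\mathbb Q$-algebra is finite over
$\mathbb Q$), its quotient by a maximal ideal is a number field $F$. Restricting the quotient map
to $A$ we get a ring homomorphism $\varphi:A\to F$ with $\varphi(c_0)\ne0$; it fixes the rational
numbers in $A$.

The identities (H1) are identities in $A[[x]]$, because $\partial_i$ preserves $A[[x]]$. Applying
$\varphi$ to coefficients commutes with the $\partial_i$. So (H1) persists for the images of $f$, $Q$
and $b$. The image of $f$ is nonzero of order at least $d$, and the image of $b$ is monic of degree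
$e$. From now on $f,Q,b$ denote these images.

\paragraph{Step 2: the choice of $p$.}
There is an integer $M\ge1$ such that $M\varphi(a_j)$ is an algebraic integer for all $j$. Fix a
prime $p\nmid M$. Let $L\supset F$ be a number field in which $b$ splits,
$b(s)=\prod_{i=1}^e(s+\alpha_i)$, let $v$ be an extension of $v_p$ to $L$, and let
$R=\{y\in L:v(y)\ge0\}$ be its valuation ring. Then $\varphi(A)\subset R$, so
\[
f\in R[[x]],\qquad q_{j\beta}\in R[[x]]\ \text{ for all }j,\beta,\qquad b\in R[s].
\]
This is the second use of hypothesis (H2), after Zariski's lemma: one prime must serve for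
infinitely many coefficients. As $R$ is integrally closed and $b$ is monic over $R$, all
$v(\alpha_i)\ge0$.

\paragraph{Step 3: iteration and evaluation.}
Choose an integer $m_0\ge0$ with $b(m)\ne0$ for all integers $m>m_0$. For $N\ge2$ put
\[
T_N=Q(m_0+1)\,Q(m_0+2)\cdots Q(m_0+N),\qquad B_N=\prod_{m=m_0+1}^{m_0+N}b(m)\ne0 .
\]
Applying (H1) with $m=m_0+N$, then $m=m_0+N-1$, and so on down to $m_0+1$, we get
\[
T_N\,f^{m_0+N}=B_N\,f^{m_0}.
\]
The series $f^{m_0}$ may vanish at $0$, so we look at one of its nonzero coefficients. Fix $\gamma$,
independent of $N$, with $\kappa:=[x^\gamma]f^{m_0}\ne0$. Apply $\partial^\gamma$ and set $x=0$: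
\begin{equation}\label{eq:key}
\bigl(\partial^\gamma T_N\,f^{m_0+N}\bigr)(0)=B_N\,\gamma!\,\kappa .
\end{equation}
The finite sums $\sum_\beta g_\beta\partial^\beta$ with $g_\beta\in R[[x]]$ form a ring under
composition, because $\partial_i\circ g=g\,\partial_i+\partial_i(g)$. Each $Q(m)$ belongs to it,
since $m\in\mathbb Z\subset R$. So $\partial^\gamma T_N=\sum_\beta g_\beta\partial^\beta$ is such a
sum, and the left side of \eqref{eq:key} equals
\[
\sum_\beta g_\beta(0)\;\beta!\;[x^\beta]f^{m_0+N}.
\]
Here $g_\beta(0)$ and $[x^\beta]f^{m_0+N}$ lie in $R$, and the latter vanishes unless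
$|\beta|\ge d(m_0+N)$. By the ultrametric inequality,
\begin{equation}\label{eq:keyineq}
v(B_N)+v(\gamma!\,\kappa)\ \ge\ \min_{|\beta|\ge d(m_0+N)}v_p(\beta!).
\end{equation}

\paragraph{Step 4: conclusion.}
By Lemma~\ref{lem:factorial} with $D=d(m_0+N)$, the right side of \eqref{eq:keyineq} is at least
$\frac{dN}{p-1}-O(\log N)$. By Lemma~\ref{lem:linear} applied to $\alpha_1,\dots,\alpha_e$,
\[
v(B_N)=\sum_{i=1}^e\ \sum_{m=m_0+1}^{m_0+N}v(m+\alpha_i)\ \le\ \frac{eN}{p-1}+O(\log N);
\]
the hypothesis $m+\alpha_i\ne0$ for $m>m_0$ holds by the choice of $m_0$. Since $p,m_0,\gamma,\kappa$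
do not depend on $N$,
\[
\frac{eN}{p-1}+O(\log N)\ \ge\ \frac{dN}{p-1}-O(\log N).
\]
Dividing by $N$ and letting $N\to\infty$ gives $e\ge d$. \qed

\begin{remark}
The proof uses neither the minimality of $b$ nor the rationality of its roots. For power series,
hypothesis (H2) is essential to the argument. We make no claim about convergent or formal germs whose
coefficients do not lie in a finitely generated ring, and we do not classify the cases of equality
$\deg b=\deg P$.
\end{remark}

\section{Distribution of the roots}\label{sec:roots}

So far $p$ was fixed and $N\to\infty$. We now let $p\to\infty$ with $N\approx tp$ for a fixed real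
$t>0$. In this range the numbers whose valuations enter $v_p(B_N)$ are smaller than $p^2$, and the
valuation of $B_N$ counts residues of the roots of $b$.

Let $0\ne P\in K[x]$ have multiplicity $d$ at some point of $K^n$, and write
$b_P(s)=\prod_{i=1}^e(s-1+\alpha_i)$, so that the $-\alpha_i$ are the roots in the customary
convention. \emph{The $\alpha_i$ are positive rational numbers.} Over $\mathbb C$ this is a theorem of
Kashiwara~\cite{Kashiwara}; there the global $b_P$ is the least common multiple of the local
$b$-functions. For general $K$ it follows because $P$ is defined over a finitely generated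
subfield, which embeds in $\mathbb C$, and because $b_P$ does not change under a field extension
$K\subset K'$. To see the latter, bound the order of $Q$ and the degrees of its coefficients, and
prescribe that $b$ be monic of a given degree. After multiplication by a power of $P$,
\eqref{eq:bfunction} becomes a finite system of linear equations over $K$ in the coefficients of $Q$
and the lower coefficients of $b$; it is solvable over $K'$ if and only if it is solvable over $K$.
So the minimal degree is the same, and the minimal monic $b$ over $K$ is also the one over $K'$.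

Let $c\ge1$ be a common denominator of the $\alpha_i$. For real $y$ let $\langle y\rangle\in(0,1]$ be
the number congruent to $y$ modulo $\mathbb Z$.

\begin{theorem}\label{thm:C}
For every integer $u$ prime to $c$ and every real $t>0$,
\[
\sum_{i=1}^e\#\{j\in\mathbb Z_{\ge0}:\ j+\langle u\alpha_i\rangle\le t\}\ \ge\ \lfloor dt\rfloor-n+1 .
\]
\end{theorem}

The left side is $et+O(1)$, so $t\to\infty$ recovers $e\ge d$. If $d\ge1$, taking $t=n/d$ shows that
for each $u$ some $i$ has $\langle u\alpha_i\rangle\le n/d$; this has content when $d>n$. For $n=1$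
and $P=x_1^d$ with $d\ge1$ the $\alpha_i$ are $1/d,2/d,\dots,d/d$. Multiplication by $u$ permutes them
modulo $\mathbb Z$, the left side counts the positive integers $k\le dt$, and equality holds for
every $t$. For $P=x_1\cdots x_n$ and its multiplicity $d=n$ at $0$ all $\alpha_i=1$, and for
$1-\frac1n\le t<1$ with $t>0$ both sides are $0$.

\begin{proof}
Translate the point to $0$, so that Theorem~\ref{thm:B} applies as in the proof of
Corollary~\ref{cor:local}(i), and carry out Steps 1 and 2 of Section~\ref{sec:proof} for $b=b_P$.
The map $\varphi$ fixes the rational numbers in $A$, so $b$ and its roots $1-\alpha_i$ are unchanged.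
By Dirichlet's theorem there are arbitrarily large primes $p$ with $pu\equiv1\pmod c$; take such a
$p$ with $p\nmid M$, as large as needed below (in terms of $t$, $c$ and the $\alpha_i$). Since
$b(m)=\prod_i(m-1+\alpha_i)>0$ for $m\ge1$, we may take $m_0=0$ and $\gamma=0$ in Step 3; then
$\kappa=1$. Steps 1--3 do not need $d\ge1$.

\emph{Lower bound for $v_p(B_N)$.} Let $N=\lceil tp\rceil$, which is at least $2$ for $p$ large. As
in Lemma~\ref{lem:factorial}, the minimum in \eqref{eq:keyineq} is attained with $|\beta|=dN$.
By \eqref{eq:legendre}, $v_p(k!)\ge\lfloor k/p\rfloor\ge(k-(p-1))/p$. Hence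
\[
v_p(B_N)\ \ge\ \min_{|\beta|=dN}\ \sum_{i=1}^n\Bigl\lfloor\frac{\beta_i}p\Bigr\rfloor
\ \ge\ \frac{dN-n(p-1)}p\ >\ dt-n .
\]

\emph{Upper bound for $v_p(B_N)$.} We have $B_N=\prod_{i=1}^e\prod_{l=0}^{N-1}(l+\alpha_i)$. Write
$\alpha_i=a_i/c$ with integers $a_i\ge1$. Since $pu\equiv1\pmod c$, the prime $p$ does not divide
$c$, and so $v_p(l+\alpha_i)=v_p(cl+a_i)$. From $0\le l\le N-1<tp$ we get $0<cl+a_i<ctp+a_i<p^2$ for
$p$ large, so this valuation is $0$ or $1$. Suppose it is $1$, and write $cl+a_i=kp$ with an integer
$k\ge1$.
\begin{itemize}
\item Modulo $c$ we have $kp\equiv a_i$; multiplying by $u$ gives $k\equiv ua_i\pmod c$.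
\item From $l<tp$ we get $k<ct+a_i/p$. If $p$ is so large that
$a_i/p\le\lfloor ct\rfloor+1-ct$ for all $i$, this forces $k\le ct$.
\end{itemize}
For fixed $i$, distinct $l$ give distinct $k$. The integers $k\ge1$ with $k\equiv ua_i\pmod c$ are
exactly those for which $k/c$ is positive and congruent to $u\alpha_i$ modulo $\mathbb Z$, that is,
$k/c=j+\langle u\alpha_i\rangle$ with $j\in\mathbb Z_{\ge0}$; and $k\le ct$ means
$j+\langle u\alpha_i\rangle\le t$. Summing over $i$, we see that $v_p(B_N)$ is at most the left side
of the claimed inequality.

That left side is therefore an integer greater than $dt-n$, hence at least $\lfloor dt\rfloor-n+1$.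
\end{proof}

\section{Ideals}\label{sec:ideals}

The bound passes to ideals. For a nonzero ideal $\mathfrak a=(f_1,\dots,f_r)\subset\mathbb C[x]$ let
$b_{\mathfrak a}$ be its Budur--Musta\c{t}\u{a}--Saito $b$-function, and let
$g=\sum_if_iy_i\in\mathbb C[x,y]$ with new variables $y_1,\dots,y_r$. Musta\c{t}\u{a}~\cite{Mustata}
proved, in the customary convention, that $b_g(s)=(s+1)\,b_{\mathfrak a}(s)$. If every element of
$\mathfrak a$ vanishes to order at least $d$ at a point $a$, then $g$ has multiplicity at least $d+1$
at $(a,0)$. Corollary~\ref{cor:local}(i) applied to $g$ gives $1+\deg b_{\mathfrak a}\ge d+1$, that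
is,
\[
\deg b_{\mathfrak a}\ \ge\ d .
\]

\begin{thebibliography}{9}

\bibitem{CSS}
Sergio Caracciolo, Alan D. Sokal and Andrea Sportiello,
\emph{Algebraic/combinatorial proofs of Cayley-type identities for derivatives of determinants and
pfaffians}, arXiv:1105.6270 (2011).

\bibitem{Kashiwara}
Kashiwara, \emph{B-functions and holonomic systems}, Invent. Math. \textbf{38} (1976).

\bibitem{Mustata}
Musta\c{t}\u{a}, \emph{Bernstein--Sato polynomials for general ideals vs.\ principal ideals},
Proc. AMS \textbf{150} (2022).

\end{thebibliography}

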